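\title{Tensor factorizations of modular group algebras of finite $p$-groups}

\begin{abstract}
Let $k$ be a field of characteristic $p$ and $G$ a finite $p$-group. We prove that if the group algebra $kG$ is the tensor product of two commuting subalgebras $B$ and $C$, then $G=H\times K$ with $kH\cong B$ and $kK\cong C$. This extends the Carlson--Kov\'acs theorem from abelian to arbitrary finite $p$-groups. In particular $B$ and $kG/[C,C]kG$ are group algebras, which answers a two-part question posed by Garc\'ia-Lucas, del R\'io and Sakurai. The proof replaces $G$ by a group basis that acts on $B$ and on $C$ by conjugation, recognizes both factors as permutation modules, and counts fixed points to reduce to the case of a commutative factor.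
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $p$ be a prime, $k$ a field of characteristic $p$ and $G$ a finite $p$-group. Algebras are associative $k$-algebras with $1$, and subalgebras contain $1$. We write
\[
kG=B\otimes C
\]
if $B$ and $C$ are subalgebras of $kG$ whose elements commute with each other and the multiplication map $B\otimes_kC\to kG$, $b\otimes c\mapsto bc$, is an isomorphism of algebras. An algebra is a \emph{group algebra} if it is isomorphic to $kL$ for some group $L$. For an algebra $C$, $[C,C]$ is the $k$-span of the commutators $[x,y]=xy-yx$ with $x,y\in C$.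

A direct decomposition $G=H\times K$ gives $kG=kH\otimes kK$. A tensor factorization, on the other hand, is defined by the algebra alone and makes no reference to the basis $G$. It is natural to ask whether the algebra has factorizations that the group does not have. Two cautions are needed. First, one can only hope for isomorphisms $B\cong kH$, not equalities, since an automorphism of the algebra $kG$ carries a factorization to a factorization and has no reason to respect subgroups (Example~\ref{ex:abelian}). Second, the relation between $|G|$ and the characteristic matters. As $\mathbb{F}_5$ contains the fourth roots of unity, $\mathbb{F}_5C_4\cong\mathbb{F}_5^{\,4}\cong\mathbb{F}_5C_2\otimes\mathbb{F}_5C_2$, although the cyclic group $C_4$ is not a direct product of proper subgroups. For a $p$-group in characteristic $p$ the algebra is local and no such splitting by idempotents is available. Two known results say that in the presence of commutativity every factorization comes from the group.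

\begin{theorem}[Carlson--Kov\'acs]\label{thm:CK}
Let $k$ be a field of characteristic $p$ and $G$ a finite abelian $p$-group. For every tensor factorization $kG\cong\bigotimes_{i=1}^nA_i$ there is a direct decomposition $G=\prod_{i=1}^nG_i$ with $A_i\cong kG_i$ for each $i$.
\end{theorem}

\begin{theorem}\label{thm:known}
Let $G$ be a finite $p$-group and suppose $\mathbb{F}_pG=B\otimes C$ with $C$ commutative. Then $G=H\times K$ for subgroups $H,K$ with $\mathbb{F}_pH\cong B$ and $\mathbb{F}_pK\cong C$.
\end{theorem}

The following question is posed by Garc\'ia-Lucas, del R\'io and Sakurai \cite{GRS}. Let $G$ be a finite $p$-group and $\mathbb{F}_pG=B\otimes C$, with no commutativity assumption.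
\begin{enumerate}
\item[(1)] Is $B$ necessarily a group algebra?
\item[(2)] Is $\mathbb{F}_pG/[C,C]\mathbb{F}_pG$ necessarily a group algebra?
\end{enumerate}
The quotient in (2) is $B\otimes C/[C,C]C$ (Lemma~\ref{lem:ideals}): it makes $C$ commutative and leaves $B$ untouched. If it is isomorphic to $\mathbb{F}_pL$, then $L$ is a finite $p$-group, because the algebra is local while an element of prime order $q\ne p$ would give a nontrivial idempotent; Theorem~\ref{thm:known} then shows that $B$ is a group algebra. So (2) is a route to (1). Both answers are yes, over every field of characteristic $p$, and the group itself decomposes.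

\begin{theorem}\label{thm:main}
Let $k$ be a field of characteristic $p$, $G$ a finite $p$-group and $kG=B\otimes C$. Then $G=H\times K$ for subgroups $H,K$ with $kH\cong B$ and $kK\cong C$.
\end{theorem}

\begin{corollary}\label{cor:answer}
In the situation of Theorem~\ref{thm:main}, $B$ and $C$ are group algebras, and $kG/[C,C]kG\cong k[H\times K/K']$, where $K'$ is the derived subgroup of $K$. In particular both parts of the question have the answer yes.
\end{corollary}

\begin{corollary}\label{cor:many}
Let $k$ be a field of characteristic $p$ and $G$ a finite $p$-group. If $kG\cong\bigotimes_{i=1}^nA_i$, then $G=\prod_{i=1}^nG_i$ with $kG_i\cong A_i$. In particular, $kG$ is tensor-indecomposable (every factorization $kG=B\otimes C$ has $B=k$ or $C=k$) if and only if $G$ is directly indecomposable (every decomposition $G=H\times K$ has $H=1$ or $K=1$).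
\end{corollary}

The difficulty is that the hypothesis does not mention a single group element. The proof creates the link in four steps. We replace $G$ by an isomorphic group basis of $kG$ whose elements factor as $g=g_Bg_C$ with $g_B\in B$, $g_C\in C$ (Section~\ref{sec:product}). Conjugation by such a group preserves $B$ and $C$, and both are permutation modules (Section~\ref{sec:perm}). Counting fixed points shows that $G$ is a central product of two subgroups, one with central $B$-parts and one with central $C$-parts (Section~\ref{sec:central}). This yields a substitute for the quotient in (2). That quotient has a commutative second factor by construction, but is not visibly a group algebra; the quotient $k[G/(G\cap C)]$ is a group algebra by construction, and the central product shows that its second factor is commutative. Finally we treat a commutative factor over an arbitrary field (Section~\ref{sec:comm}) and lift the result back to $G$ (Section~\ref{sec:lift}). Apart from textbook facts, the proof of Theorem~\ref{thm:main} uses only Theorem~\ref{thm:CK}.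

\section{The local algebra $kG$ and its projections}\label{sec:prelim}

Throughout, $k$ has characteristic $p$, $G$ is a finite $p$-group and $A=kG=B\otimes C$. We write $a^g=g^{-1}ag$ and $(g,h)=g^{-1}h^{-1}gh$. For subspaces $P,Q$ of $A$, $PQ$ is the span of the products. Let $\varepsilon\colon A\to k$ be the augmentation, $\varepsilon(g)=1$ for $g\in G$, and $J=\ker\varepsilon$. Since $G$ is a $p$-group and $k$ has characteristic $p$, the ideal $J$ is nilpotent. Hence every element outside $J$ is a unit, and $J$ is the unique maximal right ideal of $A$. For $U\le G$, $J_U=kU\cap J$ is the augmentation ideal of $kU$.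

Put $J_B=B\cap J$ and $J_C=C\cap J$. As $1\in B$ and $1\in C$, we have $B=k\oplus J_B$ and $C=k\oplus J_C$, so $A=k\oplus J_B\oplus J_C\oplus J_BJ_C$ and $J=J_B\oplus J_C\oplus J_BJ_C$. Multiplying these three summands in pairs, every product other than $J_BJ_B$ and $J_CJ_C$ lies in $J_BJ_C$. Therefore
\begin{equation}\label{eq:JJ}
J^2=J_B^2\oplus J_C^2\oplus J_BJ_C,\qquad J/J^2=V_B\oplus V_C,
\end{equation}
where $V_B\cong J_B/J_B^2$ and $V_C\cong J_C/J_C^2$ are the images of $J_B$ and $J_C$. The maps
\[
\pi_B\colon A\to B,\quad bc\mapsto b\,\varepsilon(c),\qquad\qquad \pi_C\colon A\to C,\quad bc\mapsto\varepsilon(b)\,c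
\]
are surjective algebra homomorphisms, because $B$ and $C$ commute, and they preserve $\varepsilon$. The map $\pi_B$ is the identity on $B$ and kills $J_C$ and $J_BJ_C$; so $\pi_B(J^2)=J_B^2$, and $\pi_B$ induces on $J/J^2$ the projection onto $V_B$ with kernel $V_C$. The same holds for $\pi_C$ with the roles exchanged, and
\begin{equation}\label{eq:sum}
a\equiv\pi_B(a)+\pi_C(a)\pmod{J^2}\qquad(a\in J).
\end{equation}

Surjectivity of maps between local algebras can be tested modulo the square of the radical.

\begin{lemma}[Generation lemma]\label{lem:gen}
Let $R=k\oplus J_R$ be an algebra with $J_R$ a nilpotent ideal, and $D$ a subalgebra with $(D\cap J_R)+J_R^2=J_R$. Then $D=R$.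
\end{lemma}

\begin{proof}
Expanding $J_R^n=((D\cap J_R)+J_R^2)^n$ gives $J_R^n\subseteq D+J_R^{n+1}$ for all $n\ge1$. Hence $J_R\subseteq D+J_R^n$ for all $n$, and $J_R^n=0$ for large $n$.
\end{proof}

The space $J/J^2$ also remembers the group. Recall that the Frattini subgroup $\Phi(G)$ of the $p$-group $G$ is the intersection of the maximal subgroups; it is the smallest normal subgroup with elementary abelian quotient, so $G'\le\Phi(G)$, and the maximal subgroups of $G$ are the preimages of the hyperplanes of the $\mathbb{F}_p$-space $G/\Phi(G)$, which we write additively. There is an isomorphism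
\begin{equation}\label{eq:rational}
J/J^2\cong k\otimes_{\mathbb{F}_p}G/\Phi(G),\qquad g-1+J^2\ \longleftrightarrow\ 1\otimes g\Phi(G).
\end{equation}
Indeed, the elements $g-1$ with $g\neq1$ form a basis of $J$, and $J^2$ is spanned by the products $(g-1)(h-1)=(gh-1)-(g-1)-(h-1)$. The linear map $g-1\mapsto1\otimes g\Phi(G)$ kills these products. Conversely, the same identity shows that $g\mapsto g-1+J^2$ is a homomorphism from $G$ to the elementary abelian group $J/J^2$; it kills $\Phi(G)$ and induces the inverse map. In particular $g-1\in J^2$ for $g\in G'$.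

For $U\le G$ let $V_U$ be the image of $J_U$ in $J/J^2$; under \eqref{eq:rational} it is $k\otimes U\Phi(G)/\Phi(G)$. If $V_U+V_C=J/J^2$, then $V_U$ projects onto $V_B$, that is, $\pi_B(J_U)+J_B^2=J_B$. Lemma~\ref{lem:gen} and symmetry give
\begin{equation}\label{eq:onto}
V_U+V_C=J/J^2\ \Rightarrow\ \pi_B(kU)=B,\qquad V_U+V_B=J/J^2\ \Rightarrow\ \pi_C(kU)=C.
\end{equation}

The next lemma lets us trade an abstract factor for the algebra of a subgroup.

\begin{lemma}[Exchange lemma]\label{lem:exchange}
Let $K\le G$ commute elementwise with $B$, and suppose that $\pi_C$ restricts to an isomorphism $kK\to C$. Then $A=B\otimes kK$.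
\end{lemma}

\begin{proof}
Since $\pi_C$ preserves $\varepsilon$, it maps $J_K$ onto $J_C$. So $V_K$ projects onto $V_C$ along $V_B$, which means $J_B+J_K+J^2=J$. The space $B\cdot kK$ is a subalgebra because $B$ and $kK$ commute, and it equals $A$ by Lemma~\ref{lem:gen}. The multiplication map $B\otimes_kkK\to A$ is thus onto, and $\dim B\cdot|K|=\dim B\dim C=\dim A$.
\end{proof}

Finally we collect what we need about quotients.

\begin{lemma}\label{lem:ideals}
\begin{enumerate}
\item[(a)] For any algebra $R$, $[R,R]R$ is the two-sided ideal generated by $[R,R]$.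
\item[(b)] Let $L$ be a finite group and $N\trianglelefteq L$. The kernel of $kL\to k[L/N]$ is the ideal generated by the elements $n-1$, $n\in N$. For $N=L'$ it equals $[kL,kL]kL$.
\item[(c)] Let $I\ne C$ be the ideal of $C$ generated by a subset $S$. Then $BI$ is the ideal of $A$ generated by $S$, and $A/BI=\bar B\otimes\bar C$, where the images of $B$ and $C$ satisfy $\bar B\cong B$ and $\bar C\cong C/I$. In particular $A/[C,C]A\cong B\otimes C/[C,C]C$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The identity $r[x,y]=[rx,y]-[r,y]x$ shows that $[R,R]R$ is closed under left multiplication.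

(b) The ideal generated by the $n-1$ lies in the kernel. Modulo it, elements of $L$ in the same coset of $N$ are congruent, so its codimension is at most $|L/N|$, the codimension of the kernel. Let $T=[kL,kL]kL$, an ideal by (a). It lies in the kernel of the map to the commutative algebra $k[L/L']$. Conversely $gh-hg=hg((g,h)-1)$, so the subgroup $L\cap(1+T)$ contains all $(g,h)$ and hence $L'$.

(c) We have $ASA=B\cdot CSC=BI$, and $(B\otimes_kC)/(B\otimes_kI)\cong B\otimes_kC/I$. For the last claim take $S=[C,C]$: then $I=[C,C]C$ by (a), $I\subseteq J_C$, and $[C,C]A=[C,C]CB=BI$.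
\end{proof}

\section{Group bases in product form}\label{sec:product}

Nothing in the hypothesis $kG=B\otimes C$ says that conjugation by $g\in G$ preserves $B$. It would if $g$ were a product of a unit of $B$ and a unit of $C$. We may change the group to achieve this. A \emph{group basis} of $A$ is a subgroup $G_1$ of $1+J$ that is a $k$-basis of $A$. Then $A=kG_1$ with the same augmentation $\varepsilon$, so $J$, $\pi_B$, $\pi_C$ are unchanged and Section~\ref{sec:prelim} applies to $G_1$ (a $p$-group, as $|G_1|=|G|$). We say that $G_1$ is \emph{in product form} for $(B,C)$ if $g=\pi_B(g)\pi_C(g)$ for all $g\in G_1$.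

\begin{lemma}\label{lem:F}
There is an algebra automorphism $F$ of $A$ with $F(g)=\pi_B(g)\pi_C(g)$ for $g\in G$. The group $G_1=F(G)\cong G$ is a group basis in product form for $(B,C)$.
\end{lemma}

\begin{proof}
Since $B$ and $C$ commute, $g\mapsto\pi_B(g)\pi_C(g)$ is a group homomorphism $G\to1+J$, and it extends linearly to an algebra homomorphism $F\colon A\to A$. With $b=\pi_B(g-1)$ and $c=\pi_C(g-1)$ we have $F(g-1)=b+c+bc\equiv g-1\pmod{J^2}$ by \eqref{eq:sum}. So $(F(A)\cap J)+J^2=J$, and $F$ is onto by Lemma~\ref{lem:gen}, hence bijective. As $\varepsilon(\pi_B(g))=\varepsilon(\pi_C(g))=1$, we get $\pi_B(F(g))=\pi_B(g)$ and $\pi_C(F(g))=\pi_C(g)$, so $F(g)=\pi_B(F(g))\pi_C(F(g))$.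
\end{proof}

If $G$ is in product form we write
\[
g=g_Bg_C,\qquad g_B=\pi_B(g),\quad g_C=\pi_C(g).
\]
The maps $g\mapsto g_B$ and $g\mapsto g_C$ are group homomorphisms, the $g_B$ span $B$, the $g_C$ span $C$, and
\begin{equation}\label{eq:conj}
b^g=b^{g_B}\in B,\qquad c^g=c^{g_C}\in C\qquad(b\in B,\ c\in C).
\end{equation}
The obvious candidate for a subgroup that accounts for $C$ is
\[
K_0=\{g\in G:g_B=1\}=G\cap C\trianglelefteq G .
\]
The two descriptions agree: $g_B=1$ gives $g=g_C\in C$, and $g\in C$ gives $g_B=\varepsilon(g)=1$. The following examples show that $K_0$ can be too small, and what remains true.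

\begin{example}\label{ex:abelian}
Let $G=\langle g\rangle\times\langle h\rangle\cong C_p\times C_p$, $s=g-1$, $t=h-1$, so that $A=k[s,t]/(s^p,t^p)$. Fix $\lambda\in k\setminus\mathbb{F}_p$ and put $y=t-\lambda s$. As $y^p=0$, the substitution $s\mapsto s$, $t\mapsto y$ is an automorphism of $A$, with inverse $t\mapsto t+\lambda s$. So $A=B\otimes C$ with $B=k[s]$, $C=k[y]$. The line $V_C$ is spanned by the class of $t-\lambda s$ and is not of the form $V_U$, so $C$ is not spanned by a subgroup of $G$. From $h=1+\lambda s+y$ we get $F(h)=(1+\lambda s)(1+y)=h+\lambda sy\neq h$, while $F(g)=g$. In $G_1=\langle g,F(h)\rangle$ the $B$-part of $g^iF(h)^j$ is congruent to $1+(i+j\lambda)s$ modulo $s^2$, and $i+j\lambda=0$ forces $p\mid i$ and $p\mid j$. Thus $G_1\cap C=1$. Nevertheless $\pi_C$ maps $k\langle F(h)\rangle$ isomorphically onto $C$, and exchanging $C$ for this subalgebra displays the decomposition $G_1=\langle g\rangle\times\langle F(h)\rangle$.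
\end{example}

\begin{example}\label{ex:dihedral}
By Theorem~\ref{thm:main}, two noncommutative factors require $|G|\ge p^6$, so the smallest case has order $64$. Let $p=2$ and $G=H\times K$ with $H=\langle a,b\rangle$ and $K=\langle c,d\rangle$ dihedral of order $8$, each generated by two involutions, with central involutions $z=(ab)^2$ and $w=(cd)^2$. The class sum $a+az$ is central in $kH$ and its square is $a^2(1+z)^2=0$, so $v=1+a+az$ is a central unit of $A$ with $v^2=1$ and $v\notin H$. Let $\chi\colon K\to\mathbb{Z}/2$ be the homomorphism with $\chi(c)=1$, $\chi(d)=0$. Then $\tau(\eta\kappa)=\eta\kappa v^{\chi(\kappa)}$ ($\eta\in H$, $\kappa\in K$) defines an algebra endomorphism of $A$ that fixes $kH$ pointwise, hence fixes $v$, and so $\tau^2=\mathrm{id}$. Take $B=kH$ and $C=\tau(kK)$. From $\eta\kappa=\eta v^{\chi(\kappa)}\cdot\tau(\kappa)$ we see that $G$ is in product form with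
\[
(\eta\kappa)_B=\eta v^{\chi(\kappa)},\qquad(\eta\kappa)_C=\tau(\kappa).
\]
Since $v\notin H$, we find $K_0=\ker\chi=\langle d,w\rangle$, of order $4<8=\dim C$.

Now look only at the conjugation action. It permutes the basis $H$ of $B$ and the basis $\tau(K)$ of $C$. Let $X=H$ and $Y=K$, with $G$ acting by conjugation; these $G$-sets have $|X|=|Y|=8$ and two fixed points each, and $\beta(x,y)=xy$ is an isomorphism from $X\times Y$ onto $G$ with the conjugation action. The stabilizer $G_x=C_H(x)\times K$ of $x\in X$ is large in the direction of $C$: its $C$-parts span $C$. If $y$ is a fixed point, the centralizer of $s=\beta(x,y)$ is $G_x$, so $s_C$ commutes with all of $C$. This produces $8\cdot2=16$ elements with central $C$-part, namely $H\times\langle w\rangle$, and in the same way the $16$ elements of $\langle z\rangle\times K$ have central $B$-part. The two subgroups meet in $Z(G)$, of order $4$, and $16\cdot16/4=64$: their product is $G$. Commutators in $\langle z\rangle\times K$ have trivial $B$-part, so they die in $G/K_0\cong H\times C_2$. There the image of $C$ is spanned by $1$ and the image of $cv$, and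 is commutative, while $B$ survives intact.
\end{example}

The next two sections show that each observation in the second paragraph of Example~\ref{ex:dihedral} holds without knowing $H$ and $K$ in advance.

\section{The factors as permutation modules}\label{sec:perm}

In this section and the next, $G$ is in product form for $(B,C)$. Groups act on the right. For a finite $G$-set $\Omega$, $k\Omega$ is the permutation module, $\Omega^S$ is the set of points fixed by $S\le G$, and $G_\omega$ is the stabilizer of $\omega$. For a $kG$-module $M$ and $R\le S\le G$, $M^S$ is the space of $S$-fixed vectors and $\operatorname{Tr}_R^S\colon M^R\to M^S$ is the relative trace $m\mapsto\sum_tmt$, with $t$ running over representatives of the right cosets of $R$ in $S$. The $S$-orbit sums form a basis of $(k\Omega)^S$, so $\dim(k\Omega)^S$ is the number of $S$-orbits on $\Omega$. For a $p$-group in characteristic $p$ the module also knows the number of fixed points.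

\begin{lemma}\label{lem:brauer}
Let $\Omega$ be a finite $G$-set, $M=k\Omega$ and $S\le G$. Then $\sum_{R<S}\operatorname{Tr}_R^S(M^R)$ is the span of the $S$-orbit sums of the points outside $\Omega^S$, and its codimension in $M^S$ is $|\Omega^S|$. If $\Omega'$ is a finite $G$-set with $k\Omega'\cong k\Omega$ as $kG$-modules, then $\Omega'\cong\Omega$.
\end{lemma}

\begin{proof}
The $R$-orbit sum of $\omega$ is $\operatorname{Tr}_{R_\omega}^R(\omega)$. By transitivity of the trace its image under $\operatorname{Tr}_R^S$ is
\[
\operatorname{Tr}_{R_\omega}^S(\omega)=\operatorname{Tr}_{S_\omega}^S\operatorname{Tr}_{R_\omega}^{S_\omega}(\omega)=|S_\omega:R_\omega|\cdot(\text{$S$-orbit sum of }\omega).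
\]
If $\omega\in\Omega^S$ and $R<S$, the coefficient is $|S:R|$, which is $0$ in $k$ because $S$ is a $p$-group. If $\omega\notin\Omega^S$, the choice $R=S_\omega<S$ gives coefficient $1$. This proves the first statement.

The codimension depends only on the isomorphism type of $M$, so $|\Omega^S|=|\Omega'^S|$ for all $S\le G$. Burnside's theorem on marks says that such $G$-sets are isomorphic; we recall the argument. If the sets are nonempty, choose $S$ maximal among the subgroups with a fixed point in $\Omega$, equivalently in $\Omega'$. A point fixed by $S$ has stabilizer exactly $S$, so both sets contain an orbit isomorphic to the coset space $S\backslash G$. Remove these orbits and use induction.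
\end{proof}

The last statement fails in other characteristics: for $G=C_2\times C_2$ with subgroups $S_1,S_2,S_3$ of order $2$ and $\operatorname{char}k\ne2$, both $\bigoplus_ik[S_i\backslash G]$ and $kG\oplus k\oplus k$ are the sum of three trivial modules and the three nontrivial characters.

Let $G$ act on $A$ by conjugation. Then $A=k[G_{\mathrm{conj}}]$, where $G_{\mathrm{conj}}$ is the set $G$ with the conjugation action. By \eqref{eq:conj}, $B$ and $C$ are submodules, and since $(bc)^g=b^gc^g$, multiplication is an isomorphism of modules $B\otimes_kC\to A$ for the diagonal action.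

\begin{lemma}\label{lem:XY}
There are finite $G$-sets $X,Y$ with $B\cong kX$ and $C\cong kY$ as $kG$-modules, and an isomorphism of $G$-sets $\beta\colon X\times Y\to G_{\mathrm{conj}}$. Consequently
\[
|X||Y|=|G|,\qquad|X^G||Y^G|=|Z(G)|,\qquad C_G(\beta(x,y))=G_x\cap G_y .
\]
\end{lemma}

\begin{proof}
Conjugation preserves $J_C$, so $A=B\oplus BJ_C$ as modules and $B$ is a direct summand of $A$. The permutation module $A$ is a direct sum of modules $k[S\backslash G]$. Each of these is generated by one element, so it is a nonzero quotient of the regular module $kG$, which has the unique maximal submodule $J$. Hence $k[S\backslash G]$ has a unique maximal submodule and is indecomposable. By the Krull--Schmidt theorem (the indecomposable summands of a finite-dimensional module are unique up to isomorphism and order), $B$ is isomorphic to a direct sum of some of the $k[S\backslash G]$, that is, to $kX$ for a $G$-set $X$. The same argument applies to $C$. Then $k[X\times Y]\cong kX\otimes_kkY\cong k[G_{\mathrm{conj}}]$, and Lemma~\ref{lem:brauer} gives $\beta$. The consequences compare cardinalities, fixed points and stabilizers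 on the two sides.
\end{proof}

The sets $X$, $Y$ and the map $\beta$ come from an abstract uniqueness theorem and carry no multiplicative information. One link with the ring structure remains: $U\le G$ acts on $B$ through the units $u_B$, so $B^U$ is the centralizer in $B$ of $\pi_B(kU)$, and its dimension counts $U$-orbits on $X$. This suffices to show that the stabilizers $G_x$ are large in the direction of $C$. Since $V_C$ need not be of the form $V_U$ (Example~\ref{ex:abelian}), we cannot look for a subgroup matching $V_C$; we test instead against the maximal subgroups containing $G_x$, whose spaces $V_M$ are hyperplanes.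

\begin{lemma}\label{lem:stab}
$\pi_C(kG_x)=C$ for every $x\in X$, and $\pi_B(kG_y)=B$ for every $y\in Y$.
\end{lemma}

\begin{proof}
By symmetry it is enough to treat $x\in X$. We first claim that $G=G_xU$ whenever $U\le G$ and $\pi_B(kU)=B$. By \eqref{eq:conj}, $b\in B$ is fixed by $U$ if and only if it commutes with all $u_B$, $u\in U$. These span $B$, so $B^U=Z(B)$, and for the same reason $B^G=Z(B)$. Thus $U$ and $G$ have equally many orbits on $X$, so every $G$-orbit is a single $U$-orbit. In particular $xG=xU$, which is the claim.

Let $M$ be a maximal subgroup of $G$ containing $G_x$. By \eqref{eq:rational}, $V_M$ is a hyperplane of $J/J^2$. If $V_C\not\subseteq V_M$, then $V_M+V_C=J/J^2$, so $\pi_B(kM)=B$ by \eqref{eq:onto}, and the claim gives $G=G_xM=M$, a contradiction. Hence $V_C\subseteq V_M$ for all such $M$. The subspaces $M/\Phi(G)$ are exactly the hyperplanes of $G/\Phi(G)$ containing $G_x\Phi(G)/\Phi(G)$, so their intersection is $G_x\Phi(G)/\Phi(G)$ (an empty intersection being the whole space). Extension of scalars commutes with finite intersections of subspaces, so $\bigcap_MV_M=V_{G_x}$ and $V_C\subseteq V_{G_x}$.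 By \eqref{eq:JJ}, $V_{G_x}+V_B=J/J^2$, and \eqref{eq:onto} gives $\pi_C(kG_x)=C$.
\end{proof}

\section{A central product decomposition}\label{sec:central}

Let $G$ be in product form. Define
\[
N_B=\{g\in G:g_C\in Z(C)\},\qquad N_C=\{g\in G:g_B\in Z(B)\}.
\]
The index names the factor in which the subgroup may fail to commute. Both are normal subgroups, being preimages of central subgroups of $1+J_C$ and $1+J_B$ under homomorphisms. In Example~\ref{ex:dihedral}, $N_B=H\times\langle w\rangle$ and $N_C=\langle z\rangle\times K$.

\begin{theorem}\label{thm:central}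
Let $G$ be in product form for $(B,C)$. Then $G=N_BN_C$, the subgroups $N_B$ and $N_C$ commute elementwise, and $N_B\cap N_C=Z(G)$.
\end{theorem}

\begin{proof}
Let $m\in N_B$, $n\in N_C$. Their $B$-parts commute because $n_B\in Z(B)$, and their $C$-parts commute because $m_C\in Z(C)$; so $mn=nm$. If $g\in N_B\cap N_C$, then $g=g_Bg_C$ is central in $A$. Conversely, if $g\in Z(G)$, then $g$ is central in $A$, and its images under the surjections $\pi_B,\pi_C$ are central in $B$ and $C$.

It remains to see that $N_B$ and $N_C$ are large. Let $x\in X$, $y\in Y^G$ and $s=\beta(x,y)$. By Lemma~\ref{lem:XY}, $C_G(s)=G_x\cap G=G_x$, so $s$ commutes with $kG_x$. Applying $\pi_C$, we see that $s_C$ commutes with $\pi_C(kG_x)$, which is $C$ by Lemma~\ref{lem:stab}. Thus $\beta(X\times Y^G)\subseteq N_B$ and $|N_B|\ge|X||Y^G|$. Symmetrically $|N_C|\ge|X^G||Y|$. Therefore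
\[
|N_BN_C|=\frac{|N_B||N_C|}{|Z(G)|}\ge\frac{|X||Y|\cdot|X^G||Y^G|}{|Z(G)|}=|G|.\qedhere
\]
\end{proof}

\begin{corollary}\label{cor:reduction}
Let $G$ be in product form, $K_0=G\cap C$, and let $I$ be the ideal of $C$ generated by the elements $\kappa-1$, $\kappa\in K_0$. Then $k[G/K_0]=\bar B\otimes\bar C$, where $\bar B\cong B$ and $\bar C\cong C/I$ are the images of $B$ and $C$, and $\bar C$ is commutative.
\end{corollary}

\begin{proof}
By Lemma~\ref{lem:ideals}(b),(c) the kernel of $kG\to k[G/K_0]$ is $BI$, and the factorization follows. By Theorem~\ref{thm:central}, $C$ is spanned by the products $m_Cn_C$ with $m\in N_B$, $n\in N_C$, and $m_C$ is central in $C$. So it suffices to show that the images of $n_C$ and $n'_C$ commute for $n,n'\in N_C$. Now $(n,n')_B=(n_B,n'_B)=1$, so $(n,n')\in K_0$ and $(n_C,n'_C)=(n,n')_C=(n,n')$ maps to $1$ in $k[G/K_0]$.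
\end{proof}

\begin{remark}\label{rem:short}
For $k=\mathbb{F}_p$ this already answers (1): Theorem~\ref{thm:known}, applied to $G/K_0$ and the commutative factor $\bar C$, gives $B\cong\bar B\cong\mathbb{F}_pH$ for a subgroup $H$ of $G/K_0$, and by symmetry $C$ is a group algebra too. Part (2) then follows as in the proof of Corollary~\ref{cor:answer}. To decompose $G$ itself, and over any field, we need a version of Theorem~\ref{thm:known} that says \emph{how} the commutative factor is isomorphic to a group algebra, namely through $\pi_C$, because this information can be lifted from $G/K_0$ to $G$.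
\end{remark}

\section{A commutative factor over an arbitrary field}\label{sec:comm}

In this section $G$ need not be in product form.

\begin{proposition}\label{prop:comm}
Let $kG=B\otimes C$ with $C$ commutative. There are subgroups $E\le Z(G)$ and $H\le G$ with $G=H\times E$ such that $\pi_C$ restricts to an isomorphism $kE\to C$ and $kH\cong B$.
\end{proposition}

The commutative factor $C$ lies in $Z(A)$, and we want to find it inside $kZ$, where $Z=Z(G)$. The projection $\pi_C$ maps $kZ$ to $C$. To show that this map is large we construct an algebra homomorphism in the opposite direction that inverts it modulo $J_C^2$. Both $kZ$ and $C$ are truncated polynomial rings, and homomorphisms between these must respect the nilpotency orders of the variables in the following sense.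

\begin{lemma}\label{lem:trunc}
Let $R=k[s_1,\dots,s_m]/(s_1^{p^{f_1}},\dots,s_m^{p^{f_m}})$ with all $f_l\ge1$ and maximal ideal $J_R=(s_1,\dots,s_m)$. If $x\equiv\sum_la_ls_l\pmod{J_R^2}$ and $x^{p^e}=0$, then $a_l=0$ whenever $f_l>e$.
\end{lemma}

\begin{proof}
Write $x=\sum_na_ns^n$ in the monomial basis and put $q=p^e$. In characteristic $p$, $x^q=\sum_na_n^qs^{qn}$, and the nonzero monomials $s^{qn}$ are distinct basis elements. If $f_l>e$, then $s_l^q\ne0$, so $a_l^q=0$.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:comm}]
\emph{Step 1: the two truncated polynomial rings.} As $C$ is central, $[bc,b'c']=[b,b']cc'$, so $[A,A]A=[B,B]A$. Lemma~\ref{lem:ideals}, with the roles of $B$ and $C$ exchanged in (c), gives $k[G/G']\cong(B/[B,B]B)\otimes C$. By Theorem~\ref{thm:CK}, $C$ is isomorphic to the group algebra of a finite abelian $p$-group. Writing that group as a product of cyclic groups of orders $p^{e_1},\dots,p^{e_r}$ with $e_i\ge1$, we get $C=k[t_1,\dots,t_r]$ with defining relations $t_i^{p^{e_i}}=0$. The $t_i$ are nilpotent, so they lie in $J_C$, and their classes form a basis of $J_C/J_C^2$. Let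 $r_e$ be the number of $i$ with $e_i=e$; then $\dim C=p^{\sum_eer_e}$. In the same way, if $Z=\prod_l\langle\zeta_l\rangle$ with $\zeta_l$ of order $p^{f_l}$, $f_l\ge1$, then $kZ=k[s_1,\dots,s_m]$ with $s_l=\zeta_l-1$ and defining relations $s_l^{p^{f_l}}=0$.

\emph{Step 2: a homomorphism $Z(A)\to kZ$.} The center $Z(A)=A^G$ has the class sums as a basis, so $Z(A)=kZ\oplus I_0$, where $I_0$ is the span of the class sums of noncentral elements. By Lemma~\ref{lem:brauer} for $\Omega=G_{\mathrm{conj}}$ and $S=G$, we have $I_0=\sum_{R<G}\operatorname{Tr}_R^G(A^R)$. For $a\in A^R$ and $u\in Z(A)$ we have $au\in A^R$ and $\operatorname{Tr}_R^G(a)u=\operatorname{Tr}_R^G(au)$. So $I_0$ is an ideal of $Z(A)$ complementing the subalgebra $kZ$, and the projection $\operatorname{Br}\colon Z(A)\to kZ$ along $I_0$ is an algebra homomorphism. Moreover $I_0\subseteq J^2$. Indeed $g^h-g=g((g,h)-1)\in J^2$ since $(g,h)\in G'$, so the class sum of $g$ is congruent modulo $J^2$ to $g$ times the size of the class, which is divisible by $p$ for noncentral $g$.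

\emph{Step 3: comparing coefficients.} Put $x_i=\operatorname{Br}(t_i)$ and $c_l=\pi_C(s_l)$. By Step 2, $x_i\equiv t_i\pmod{J^2}$, so $x_i\in J_Z$. Write
\[
x_i\equiv\sum_l\alpha_{il}s_l\pmod{J_Z^2},\qquad c_l\equiv\sum_j\gamma_{lj}t_j\pmod{J_C^2}.
\]
Since $\operatorname{Br}$ and $\pi_C$ are homomorphisms, $x_i^{p^{e_i}}=0$ and $c_l^{p^{f_l}}=0$. Lemma~\ref{lem:trunc} gives
\begin{equation}\label{eq:vanish}
\alpha_{il}=0\ \text{ if }f_l>e_i,\qquad\gamma_{lj}=0\ \text{ if }e_j>f_l .
\end{equation}
Apply $\pi_C$ to $x_i\equiv t_i\pmod{J^2}$. As $\pi_C(J^2)=J_C^2$, we obtain $\sum_l\alpha_{il}c_l\equiv t_i\pmod{J_C^2}$, that is, $\sum_l\alpha_{il}\gamma_{lj}=\delta_{ij}$. If $e_i=e_j=e$, then by \eqref{eq:vanish} only the indices $l$ with $f_l=e$ contribute. So the matrix $(\gamma_{lj})_{f_l=e,\,e_j=e}$, which has $r_e$ columns, has a left inverse and therefore rank $r_e$.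

\emph{Step 4: the subgroup $E$.} For each $e$ choose a set $\Lambda_e$ of $r_e$ indices $l$ with $f_l=e$ such that $(\gamma_{lj})_{l\in\Lambda_e,\,e_j=e}$ is invertible. Let $\Lambda=\bigcup_e\Lambda_e$ and $E=\langle\zeta_l:l\in\Lambda\rangle$. Then $|E|=p^{\sum_eer_e}=\dim C$. Order the rows of the $r\times r$ matrix $(\gamma_{lj})_{l\in\Lambda,\,1\le j\le r}$ by $f_l$ and the columns by $e_j$. By \eqref{eq:vanish} it is block triangular, and its diagonal blocks are invertible, so it is invertible. Hence the $c_l$ with $l\in\Lambda$ span $J_C$ modulo $J_C^2$. By Lemma~\ref{lem:gen}, $\pi_C(kE)=C$, and $\sigma=\pi_C|_{kE}\colon kE\to C$ is an isomorphism by dimensions.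

\emph{Step 5: the complement.} The map $\theta\colon g\mapsto\sigma^{-1}(\pi_C(g))$ is a homomorphism from $G$ to the unit group of the commutative algebra $kE$, and it is the identity on $E$. Its image $U$ is a finite abelian $p$-group containing $E$. We need a retraction $U\to E$. The subgroup $E$ is \emph{pure} in $U$, meaning $E\cap U^{p^n}=E^{p^n}$ for all $n$: if $u=\sum_{e\in E}a_ee$, then $u^{p^n}=\sum a_e^{p^n}e^{p^n}$ lies in the span of $E^{p^n}$, and $E$ is linearly independent. Such a subgroup is a direct factor; this is a finite case of Kulikov's theorem on bounded pure subgroups (see \cite{Fuchs}), and it is seen as follows. Write $U/E=\prod_i\langle u_iE\rangle$ with $u_iE$ of order $p^{n_i}$. By purity $u_i^{p^{n_i}}=e_i^{p^{n_i}}$ for some $e_i\in E$; replacing $u_i$ by $u_ie_i^{-1}$ we have $u_i^{p^{n_i}}=1$. Then $W=\langle u_i\rangle$ satisfies $WE=U$ and $|W|\le|U/E|$, so $U=W\times E$. Let $\rho\colon U\to E$ be the projection and $H=\ker\rho\theta$. As $\rho\theta$ is the identity on the central subgroup $E$, we have $G=H\times E$.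

\emph{Step 6: $kH\cong B$.} The group $E$ is central in $A$, so Lemma~\ref{lem:exchange} gives $A=B\otimes kE$. By Lemma~\ref{lem:ideals}(b),(c), $kH\cong k[G/E]=A/BJ_E\cong B\otimes kE/J_E\cong B$.
\end{proof}

\section{Lifting to $G$ and proof of the main theorem}\label{sec:lift}

We combine Corollary~\ref{cor:reduction} with Proposition~\ref{prop:comm} to enlarge $K_0$ to a subgroup that accounts for all of $C$.

\begin{lemma}\label{lem:K}
Let $G$ be in product form for $(B,C)$. There is a normal subgroup $K$ of $G$ with $K_0\le K\le N_C$ such that $\pi_C$ restricts to an isomorphism $kK\to C$; it commutes elementwise with $B$. Symmetrically, there is $H\le N_B$ commuting elementwise with $C$ such that $\pi_B$ restricts to an isomorphism $kH\to B$.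
\end{lemma}

\begin{proof}
Let $\varphi\colon kG\to k[G/K_0]=\bar B\otimes\bar C$ be as in Corollary~\ref{cor:reduction}. Proposition~\ref{prop:comm} gives $\bar E\le Z(G/K_0)$ such that $\pi_{\bar C}\colon k\bar E\to\bar C$ is an isomorphism. Let $K$ be the preimage of $\bar E$ in $G$, a normal subgroup containing $K_0$. For $\kappa\in K$ and $g\in G$ we have $(g,\kappa)\in K_0$, so $(g_B,\kappa_B)=1$. The $g_B$ span $B$, hence $\kappa_B\in Z(B)$. Thus $K\le N_C$, and $\kappa=\kappa_B\kappa_C$ commutes with $B$.

Let $D=\pi_C(kK)$. Evaluating on products $bc$ shows $\varphi\pi_C=\pi_{\bar C}\varphi$, so $\varphi(D)=\pi_{\bar C}(k\bar E)=\bar C$. The kernel of $\varphi|_C$ is $I$, hence $C=D+I$, and $J_C=(D\cap J_C)+I$ because $I\subseteq J_C$. For $\kappa\in K_0$ we have $\kappa-1=\pi_C(\kappa-1)\in D\cap J_C$ and $C(\kappa-1)C\subseteq k(\kappa-1)+J_C^2$. So $I\subseteq(D\cap J_C)+J_C^2$, and $D=C$ by Lemma~\ref{lem:gen}. Comparing $|G|=\dim B\dim C$ with $|G/K_0|=\dim B\dim\bar C$ gives $\dim C=|K_0|\dim\bar C=|K_0||\bar E|=|K|$, so the surjection $kK\to C$ is bijective.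
\end{proof}

Lemma~\ref{lem:K} provides $H\le N_B$ and $K\le N_C$ that commute and have the right orders, but it does not say that $H\cap K=1$: the map $\pi_B$ is injective on $H$ and need not be trivial on $K$. The remedy is to exchange $C$ for $kK$ first, which makes the projection onto $B$ trivial on $K$, and to choose $H$ afterwards. The exchange may destroy the product form; restoring it does not move $K$.

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Let $G_1\cong G$ be the group basis of Lemma~\ref{lem:F}, let $K\le G_1$ be given by Lemma~\ref{lem:K}, and put $C_1=kK\cong C$. By Lemma~\ref{lem:exchange}, $A=B\otimes C_1$. Let $\pi^1_B,\pi^1_{C_1}$ be the projections of this factorization, and $F_1$ the automorphism of Lemma~\ref{lem:F} for $kG_1=B\otimes C_1$. Then $G_2=F_1(G_1)\cong G$ is a group basis in product form for $(B,C_1)$. For $\kappa\in K\subseteq C_1$ we have $\pi^1_B(\kappa)=1$ and $\pi^1_{C_1}(\kappa)=\kappa$, so $F_1(\kappa)=\kappa$ and $K\le G_2$.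

The second half of Lemma~\ref{lem:K}, applied to $kG_2=B\otimes C_1$, gives $H\le G_2$ commuting elementwise with $C_1=kK$ such that $\pi^1_B\colon kH\to B$ is an isomorphism. Then $H$ and $K$ commute, and $H\cap K=1$ because $\pi^1_B$ is injective on $H$ and trivial on $K$. Since $|H||K|=\dim B\dim C_1=|G_2|$, we get $G_2=H\times K$ with $kH\cong B$ and $kK\cong C$. Transport this decomposition along the group isomorphism $G_2\cong G$.
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor:many}]
Use induction on $n$, the case $n=1$ being trivial. An isomorphism $kG\cong A_1\otimes A'$ with $A'=\bigotimes_{i\ge2}A_i$ gives $kG=B\otimes C$, where $B$ and $C$ are the images of $A_1\otimes1$ and $1\otimes A'$. By Theorem~\ref{thm:main}, $G=G_1\times K$ with $kG_1\cong A_1$ and $kK\cong A'$, and the inductive hypothesis applies to $K$. For the last statement, a decomposition $G=H\times K$ with nontrivial factors gives $kG=kH\otimes kK$ with both factors different from $k$; conversely, if $kG=B\otimes C$ with $B,C\neq k$, the subgroups of Theorem~\ref{thm:main} have orders $\dim B>1$ and $\dim C>1$.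
\end{proof}

\section{The quotient by $[C,C]kG$}\label{sec:quotient}

\begin{proof}[Proof of Corollary~\ref{cor:answer}]
We have $B\cong kH$ and $C\cong kK$. By Lemma~\ref{lem:ideals}(c) and (b),
\[
kG/[C,C]kG\cong B\otimes C/[C,C]C\cong kH\otimes k[K/K']\cong k[H\times K/K'].\qedhere
\]
\end{proof}

For a group basis in product form one can say more: the ideal itself comes from a normal subgroup.

\begin{proposition}\label{prop:sharp}
Let $kG=B\otimes C$, let $G_1=F(G)$ be the group basis of Lemma~\ref{lem:F}, and let $K\trianglelefteq G_1$ be as in Lemma~\ref{lem:K}. Then $K'\trianglelefteq G_1$, and $[C,C]kG$ is the kernel of $kG_1\to k[G_1/K']$.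
\end{proposition}

\begin{proof}
The group $K'$ is characteristic in the normal subgroup $K$, so it is normal in $G_1$. The $B$-parts of the elements of $K\le N_C$ are central in $B$, so $\kappa_B=1$ and $\pi_C(\kappa)=\kappa\in C$ for $\kappa\in K'$. By Lemma~\ref{lem:ideals}(b), $[kK,kK]kK$ is the ideal of $kK$ generated by the set $S=\{\kappa-1:\kappa\in K'\}$. The isomorphism $\pi_C\colon kK\to C$ fixes $S$ pointwise, so $[C,C]C$ is the ideal of $C$ generated by $S$. By Lemma~\ref{lem:ideals}(c), $[C,C]A=B\,[C,C]C$ is the ideal of $A=kG_1$ generated by $S$, and by (b) this is the kernel of $kG_1\to k[G_1/K']$.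
\end{proof}

\begin{thebibliography}{9}

\bibitem{Fuchs}
Fuchs, \emph{Infinite Abelian Groups}.

\bibitem{GRS}
Diego Garc\'ia-Lucas, \'Angel del R\'io and Taro Sakurai, \emph{On commutative tensor factors of group algebras}, arXiv:2408.09036 (2024).

\end{thebibliography}
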